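\title{The heavy-tailed frog model on the torus: fast spreading for every supercritical lifespan}

\begin{abstract}
In the frog model with finite lifespan, the vertices of a graph carry sleeping particles with Poisson density $\lambda$; an active particle performs a random walk for time $\ell$, wakes the particles it meets, and is then removed. We consider symmetric, translation-invariant kernels on $\mathbb Z^d$, $d\ge2$, with $Q(x,y)\asymp|x-y|^{-d-\alpha}$, projected to the torus of side $L$, and start the process from one long-lived particle. We prove that for every lifespan above the critical lifespan $\ell_c$ of the model on $\mathbb Z^d$, a positive fraction of the torus is activated with probability tending to one, by time $CL$ for every $\alpha>0$ and by time $(\log L)^{\Delta+\epsilon}$ for $\alpha<d$, where $1/\Delta=\log_2\frac{2d}{d+\alpha}$. For $\ell<\ell_c$ the activated fraction vanishes up to any time $o(L^d)$. The proof is a dynamic renormalization. Since the kernel need not have any lattice symmetry other than $z\mapsto-z$, the shape of the blocks is chosen by Brouwer's fixed point theorem.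
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Fix $d\ge2$ and $\alpha>0$. Let $Q$ be a transition kernel on $\mathbb Z^d$ that is symmetric, $Q(x,y)=Q(y,x)$, translation invariant, $Q(x,y)=Q(0,y-x)$, and heavy-tailed with exponent $\alpha$: there are constants $0<c_Q\le C_Q<\infty$ with
\begin{equation}\label{eq:tails}
c_Q|z|^{-d-\alpha}\le Q(0,z)\le C_Q|z|^{-d-\alpha}\qquad(z\ne0),
\end{equation}
where $|\cdot|$ is the Euclidean norm. It follows that $Q(0,z)=Q(0,-z)$, and this is the only symmetry of the lattice that $Q$ is assumed to respect. The value $Q(0,0)$ may be positive.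

In the \emph{frog model} with density $\lambda>0$ and lifespan $\ell\in(0,\infty)$, each vertex initially carries an independent Poisson$(\lambda)$ number of particles, called frogs. At time $0$ the frogs at the origin $o$ are active and all others are asleep. An active frog jumps at rate $1$ according to $Q$, independently of everything else, and is removed when time $\ell$ has elapsed since its activation. Sleeping frogs stay put until an active frog visits their vertex, at which moment all of them become active. We write $\mathcal A(t)$ for the set of vertices visited by an active frog by time $t$ and call these vertices \emph{activated}. This is an epidemic of SIR type: sleeping, active and removed frogs are susceptible, infected and recovered individuals.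

The process \emph{survives} if there is an active frog at every time $t\ge0$. It is known that there is a critical lifespan $\ell_c=\ell_c(\lambda,Q)\in(0,\infty)$ such that the process on $\mathbb Z^d$ survives with positive probability for every $\ell>\ell_c$, while for every $\ell<\ell_c$ the active frogs almost surely die out in finite time.

Let $\mathbb T_L^d=(\mathbb Z/L\mathbb Z)^d$ and $Q_L(x,y)=\sum_{k\in\mathbb Z^d}Q(x,y+Lk)$, so that a $Q_L$-walk is the projection of a $Q$-walk. Under $\mathbb P_L^+$ the same dynamics run on $\mathbb T_L^d$ with kernel $Q_L$, and there is one additional active particle at $o$ at time $0$, the \emph{planted} particle. It jumps at rate $1$ according to $Q_L$ and wakes frogs like any other active particle, but its lifespan is $\ell_o=\ell_o(L)$. For $\alpha\in(0,d)$ define $\Delta$ by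
\[
\Delta^{-1}=\log_2\Big(\frac{2d}{d+\alpha}\Big).
\]
For long lifespans the following is known when $\ell_o(L)\to\infty$. If $\alpha\in(0,d)$, then for all $\lambda>0$, $\rho\in(0,1)$ and $\epsilon>0$ there is $C_0$ such that $\mathbb P_L^+(|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d)\to1$ for every $\ell>C_0$. If $\alpha\ge d$, then for all $\lambda>0$ and $\rho\in(0,1)$ there are $C,C_0$ such that $\mathbb P_L^+(|\mathcal A(CL)|\ge\rho L^d)\to1$ for every $\ell>C_0$. The problem posed by Angel, Hermon and Shi \cite{AHS} is whether these conclusions hold, for some $\rho\in(0,1)$, for \emph{every} $\ell>\ell_c(\lambda,Q)$. The answer is yes.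

\begin{theorem}\label{thm:super}
Let $\lambda>0$, $\alpha>0$, $\ell>\ell_c(\lambda,Q)$, and let $\ell_o(L)\to\infty$ arbitrarily. There are $\rho\in(0,1)$ and $C<\infty$ such that
\begin{itemize}
\item[(a)] for every $\alpha>0$: $\ \mathbb P^+_L\big(|\mathcal A(CL)|\ge\rho L^d\big)\to1$ as $L\to\infty$;
\item[(b)] for $\alpha\in(0,d)$ and every $\epsilon>0$: $\ \mathbb P^+_L\big(|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d\big)\to1$ as $L\to\infty$.
\end{itemize}
In particular $\rho$ does not depend on $\epsilon$.
\end{theorem}

Below $\ell_c$ these conclusions fail for every $\rho$.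

\begin{theorem}\label{thm:sub}
Let $\ell<\ell_c(\lambda,Q)$. On $\mathbb Z^d$ the expected number of vertices ever activated is finite. On the torus, for any $\ell_o(L)$ and any times $t_L=o(L^d)$, we have $\mathbb E_L^+|\mathcal A(t_L)|=o(L^d)$. Hence $\mathbb P_L^+(|\mathcal A(t_L)|\ge\rho L^d)\to0$ for every $\rho>0$; this covers $t_L=CL$ and $t_L=(\log L)^{\Delta+\epsilon}$.
\end{theorem}

Theorem~\ref{thm:sub} is not used in the proof of Theorem~\ref{thm:super}. The case $\ell=\ell_c$ is not addressed.

\subsection{What to expect}\label{sec:expect}

\paragraph{Short lifespans.} A frog makes a Poisson$(\ell)$ number of jumps, and each jump wakes at most a fresh Poisson$(\lambda)$ number of frogs. The active frogs are therefore dominated by a Galton--Watson process with mean offspring $\lambda\ell$, which dies out when $\lambda\ell<1$. Thus $\ell_c\ge1/\lambda$. Just above $\ell_c$ there is no large parameter, and all that the hypothesis of Theorem~\ref{thm:super} provides is that survival has positive probability. One expects a surviving epidemic to be able to restart from the places it reaches, hence to fill a positive fraction of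 space, and to do so as fast as the kernel allows.

\paragraph{The planted particle.} With probability $e^{-\lambda-\ell_o}$ the origin carries no frog and the planted particle never jumps; then $\mathcal A(t)=\{o\}$ for all $t$. So the probabilities in Theorem~\ref{thm:super} cannot tend to $1$ unless $\ell_o\to\infty$.

\paragraph{The fraction $\rho$.} For fixed $\ell$ the fraction cannot be close to $1$. Let $N$ be Poisson$(\ell)$. Since $Q_L$ is symmetric, hence doubly stochastic, the number of frogs from other vertices whose path would visit a given vertex $y$ is Poisson with mean at most $\lambda\sum_{k\ge1}P(N\ge k)\sum_xQ_L^k(x,y)=\lambda\ell$. The planted particle visits on average at most $1+t$ vertices by time $t$. Hence $\mathbb E_L^+|\mathcal A(t)|\le(1-e^{-\lambda\ell})L^d+1+t$, which forces $\rho\le1-e^{-\lambda\ell}$ in Theorem~\ref{thm:super}.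

\paragraph{The exponent $\Delta$.} Suppose that every pair of vertices $x,y$ is joined independently with probability of order $|x-y|^{-d-\alpha}$, and let $D(n)$ be the typical number of steps needed to cover distance $n$. Take two points at distance $n$ and the boxes of side $n^\nu$ around them, $\nu<1$. The expected number of edges between the two boxes is of order $n^{2d\nu-d-\alpha}$, which is large as soon as $\nu>\frac{d+\alpha}{2d}$. Using one such edge leaves two gaps of size $n^\nu$, so $D(n)\le2D(n^\nu)+1$. After $K$ rounds there are $2^K$ gaps of size $n^{\nu^K}$, and this size is bounded when $K\approx\log\log n/\log(1/\nu)$. Then $2^K\approx(\log n)^{\log2/\log(1/\nu)}$, and the exponent decreases to $\Delta$ as $\nu\downarrow\frac{d+\alpha}{2d}$. For $\alpha\ge d$ there is no admissible $\nu<1$, and we use only bounded steps, which give linear time.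

\subsection{Outline of the proof}

We compare the epidemic with an independent percolation on a coarse lattice in which neighbors are joined with probability $\frac34$ and, for $\alpha<d$, distant sites are joined with probability of order $|v-v'|^{-d-\alpha}$. A site of the coarse lattice is occupied when a fully activated box of fixed radius $r$, a \emph{seed}, has been produced near it. The task is to show that a seed produces, with high probability and in bounded time, another seed in a direction of our choosing.

The construction needs a reserve of independent frogs, and Section~\ref{sec:poisson} obtains it by trading the surplus lifespan $\ell-\ell_c$ for surplus density. Section~\ref{sec:exit} turns survival into a finite-volume statement: for every large finite region $V$, the cluster of the seed inside $V$ has many chances to send a frog out of $V$. This does not say in which direction the frogs leave, and without lattice symmetries one direction cannot be rotated into another. Section~\ref{sec:ellipsoid} solves this by letting $V$ range over ellipsoids and finding, by a fixed point argument, a shape for which the available directions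 are balanced. Section~\ref{sec:move} shows that a move still succeeds in a region that has been partly explored before. Section~\ref{sec:coarse} assembles the moves into the comparison with percolation, Section~\ref{sec:perc} bounds the distances in the percolation graph, and Section~\ref{sec:proof} concludes. Theorem~\ref{thm:sub} is proved in Section~\ref{sec:sub}.

\paragraph{Notation.} We write $|\cdot|_\infty$ and $|\cdot|_1$ for the sup and $\ell^1$ norms, $\Lambda_n=[-n,n]^d\cap\mathbb Z^d$, $B$ for the closed Euclidean unit ball of $\mathbb R^d$, $B(z,t)=z+tB$, and $\|\cdot\|$ for the operator norm. The letters $c,C$ without index denote positive constants whose value may change from line to line.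

\section{Frogs as a Poisson field}\label{sec:poisson}

\subsection{Reachability}

Which vertices are ever activated depends on where the frogs go and not on when. We therefore record a \emph{frog at $x$} as a finite path $(X_0=x,X_1,\dots,X_N)$, where $(X_i)$ is a discrete-time $Q$-walk and $N$ is an independent Poisson$(\ell)$ variable, the number of jumps. Its law is $P_x$, with expectation $E_x$, and its \emph{range} is $\{X_0,\dots,X_N\}$. In the model $(\lambda',\ell)$, with law $\mathbf P_{\lambda'}$, each vertex $x$ carries a Poisson$(\lambda')$ number of independent frogs with law $P_x$. We use Poisson thinning throughout: if the frogs at $x$ are sorted into disjoint classes, by their paths or by independent marks, then the classes are independent, and a class of probability $p$ contains a Poisson$(\lambda'p)$ number of frogs.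

A \emph{chain} is a sequence $x_0,\dots,x_n$ ($n\ge0$) in which some frog at $x_i$ visits $x_{i+1}$ for each $i<n$. For a finite set $S$ let $C(S)\supset S$ be the set of endpoints of chains starting in $S$, and $C(x)=C(\{x\})$. On $\mathbb Z^d$ the set $C(o)$ consists of $o$ and the vertices ever activated. Time enters the proof of Theorem~\ref{thm:super} only through the following deterministic fact.
\begin{equation}\label{eq:time}
\begin{minipage}{0.8\textwidth}
If $x$ is activated by time $t$, then every vertex visited by a frog at $x$ is activated by time $t+\ell$.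
\end{minipage}
\end{equation}

On the torus we identify $\mathbb T_L^d$ with the window $W_L=[-L/2,L/2)^d\cap\mathbb Z^d$ and realize the frogs at $x\in W_L$ as projections of $\mathbb Z^d$-frogs at $x$, which we call their \emph{lifts}.

\begin{lemma}\label{lem:survival}
On $\mathbb Z^d$, almost surely, the process survives if and only if $|C(o)|=\infty$.
\end{lemma}

\begin{proof}
If $C(o)$ is finite, finitely many frogs are ever activated, each at a finite time, and each is removed after time $\ell$. Conversely, the number of frogs activated by time $t$ is dominated by a branching process in which individuals never die and give birth at rate $1$ to Poisson$(\lambda)$ many children; its mean at time $t$ is $\lambda e^{\lambda t}<\infty$. So only finitely many vertices are activated by any finite time, and if the process dies out then $C(o)$ is finite.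
\end{proof}

\subsection{Trading lifespan for density}

The hypothesis $\ell>\ell_c$ gives room in the lifespan. This room is awkward to use, because the extra life of a frog starts where its earlier life ended. Extra \emph{density}, in contrast, splits into independent copies of the model. The next lemma converts one into the other.

\begin{lemma}\label{lem:trade}
Let $0<\ell_1<\ell_2$ and $\lambda_1(1-e^{-\ell_1})=\lambda_2(1-e^{-\ell_2})$, so that $\lambda_2<\lambda_1$. The models $(\lambda_1,\ell_1)$ and $(\lambda_2,\ell_2)$ can be coupled so that every chain of the first is a chain of the second.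
\end{lemma}

\begin{proof}
Frogs that do not jump visit nothing new and may be ignored. The number of frogs at $x$ with at least one jump is Poisson with the same mean $\lambda_i(1-e^{-\ell_i})$ in both models, so we can pair these frogs and give the two frogs of a pair the same walk $(X_i)$. Their numbers of jumps have the laws of $N_1$ given $N_1\ge1$ and $N_2$ given $N_2\ge1$, where $N_i$ is Poisson$(\ell_i)$, and it suffices to show that the first law is stochastically smaller. The ratio $\varrho(n)=P(N_1=n)/P(N_2=n)=e^{\ell_2-\ell_1}(\ell_1/\ell_2)^n$ is decreasing. The tail ratio $R(n)=P(N_1\ge n)/P(N_2\ge n)$ is a weighted average of the values $\varrho(j)$, $j\ge n$; it is a convex combination of $\varrho(n)$ and $R(n+1)\le\varrho(n)$, so $R(n)\ge R(n+1)$. Thus $R(n)\le R(1)$ for $n\ge1$, which reads $P(N_1\ge n\mid N_1\ge1)\le P(N_2\ge n\mid N_2\ge1)$.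
\end{proof}

Until the end of Section~\ref{sec:proof} we fix $\ell>\ell_c(\lambda,Q)$. Choose $\ell'\in(\ell_c,\ell)$ and put $\lambda_0=\lambda\frac{1-e^{-\ell'}}{1-e^{-\ell}}<\lambda$. The model $(\lambda,\ell')$ survives with positive probability, so by Lemmas~\ref{lem:survival} and~\ref{lem:trade} we have $|C(o)|=\infty$ with positive probability in the model $(\lambda_0,\ell)$. The event that $|C(x)|=\infty$ for some $x$ is invariant under translations, and a field that is i.i.d.\ over $\mathbb Z^d$ is ergodic, so this event has probability $1$. It is the increasing union of the events $\{|C(\Lambda_r)|=\infty\}$. Hence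
\begin{equation}\label{eq:survival}
\mathbf P_{\lambda_0}\big(|C(\Lambda_r)|<\infty\big)\to0\qquad(r\to\infty).
\end{equation}
This is the only use of the hypothesis $\ell>\ell_c$. From now on all frogs have lifespan $\ell$.

Let $\delta=(\lambda-\lambda_0)/3$, $n_0=256d$ and $\kappa=7^d\cdot2d\cdot n_0$; the last two numbers are explained in Section~\ref{sec:coarse}, and what matters now is that they depend on $d$ only. By thinning we split the frogs of each vertex into independent families:
\begin{itemize}
\item \emph{base} frogs, of intensity $\lambda_0$, which satisfy \eqref{eq:survival} on their own;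
\item \emph{exit} frogs, of intensity $\delta$, which will create new seeds outside a region;
\item \emph{colored} frogs, of intensity $\delta/\kappa$ for each color $1,\dots,\kappa$, which will replace frogs that have already been looked at;
\item \emph{long-range} frogs, of intensity $\delta$, which will create the long edges.
\end{itemize}
We put $\gamma=\kappa^{-1}\min(1,\delta/\lambda_0)\in(0,1]$, so that $\delta/\kappa\ge\gamma\lambda_0$ and $\delta/\kappa\ge\gamma\delta$.

\subsection{Two estimates for a single frog}

The upper bound in \eqref{eq:tails} limits how far a frog travels.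

\begin{lemma}\label{lem:disp}
There is $C_1$ such that $P_x(\max_i|X_i-x|\ge h)\le C_1h^{-\alpha}$ for all $h>0$. The same bound holds for $|\cdot|_\infty\le|\cdot|$.
\end{lemma}

\begin{proof}
A single jump has length at least $u$ with probability at most $Cu^{-\alpha}$: for $u\ge1$ by summing \eqref{eq:tails}, and for $u<1$ because $u^{-\alpha}>1$. If a frog with $N$ jumps reaches distance $h$, one of its jumps has length at least $h/N$. A union bound gives $C_1=CE[N^{1+\alpha}]$.
\end{proof}

The lower bound in \eqref{eq:tails} allows one frog to create a whole seed. Fix $r\ge1$ and a nearest-neighbor path from $0$, with $J$ steps, that visits every vertex of $\Lambda_r$. For $y\ne x$, a frog at $x$ is \emph{$y$-planting} if its first jump goes to $y$ and its next $J$ jumps follow the translate of this path by $y$. It then visits all of $y+\Lambda_r$. These events are disjoint for different $y$, and their probabilities satisfy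
\begin{equation}\label{eq:plant}
\pi(x,y)\ge c_r|x-y|^{-d-\alpha},\qquad c_r=P(N\ge J+1)\,c_Q^{J+1}>0 .
\end{equation}
The constant $c_r$ is tiny, but it depends on $r$ only, and we shall compensate for it by the number of opportunities to plant.

\section{The exit mass}\label{sec:exit}

In this section only base frogs are present and $\mathbf P=\mathbf P_{\lambda_0}$. A frog \emph{stays in} $V$ if its range is contained in $V$, and \emph{leaves} $V$ otherwise. For finite $V\supset S$ let $C_V(S)$ be the set reachable from $S$ by chains that use only frogs staying in $V$. Fix $r$, write $C=C(\Lambda_r)$ and $C_V=C_V(\Lambda_r)$, and define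
\[
q_x(V)=P_x(\text{range}\not\subset V),\qquad \mu_V=\sum_{x\in C_V}q_x(V).
\]
We call $\mu_V$ the \emph{exit mass}. Let $\mathcal F_V$ be the $\sigma$-field generated by the frogs staying in $V$. The set $C_V$ is $\mathcal F_V$-measurable, and by thinning, given $\mathcal F_V$ the number of frogs at $C_V$ that leave $V$ is Poisson$(\lambda_0\mu_V)$. If there is none, every frog at $C_V$ visits only $C_V$, and $C=C_V$. Therefore
\begin{equation}\label{eq:stop}
\mathbf P(C=C_V\mid\mathcal F_V)\ge e^{-\lambda_0\mu_V}.
\end{equation}
So a bounded exit mass gives the cluster a fixed chance to stop, and an infinite cluster, which must leave every finite set, should have large exit masses. Along a fixed sequence of boxes this follows from a martingale argument. We need it uniformly over all large $V$, because the region will be chosen later from a family of ellipsoids.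

\begin{lemma}\label{lem:exit}
For all $r\ge1$ and $M,\zeta>0$ there is $r_0\ge r$ such that for every finite $V\supset\Lambda_{r_0}$,
\[
\mathbf P(\mu_V\le M)\le\mathbf P(|C|<\infty)+\zeta .
\]
\end{lemma}

\begin{proof}
Take $M'\ge M$ with $e^{-\lambda_0M'}\le\zeta/3$, and write $\Lambda=\Lambda_{r_0}$ with $r_0$ to be chosen. We bound $\mathbf P(\mu_V\le M')$ according to whether $C_V\subset\Lambda$.

\emph{The cluster leaves $\Lambda$.} By \eqref{eq:stop},
\[
e^{-\lambda_0M'}\,\mathbf P(\mu_V\le M',\,C_V\not\subset\Lambda)\le\mathbf P(C=C_V,\,C_V\not\subset\Lambda)\le\mathbf P(|C|<\infty,\,C\not\subset\Lambda_{r_0}).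
\]
The right side does not depend on $V$ and tends to $0$ as $r_0\to\infty$. So $\mathbf P(\mu_V\le M',C_V\not\subset\Lambda)\le\zeta/3$ for all $V$ once $r_0$ is large.

\emph{The cluster remains in $\Lambda$.} If $C_V\subset\Lambda$, then the frogs at $C_V$ that stay in $V$ visit only $C_V$, so they stay in $\Lambda$. Hence $C_V=C_\Lambda$, $\mu_V=\sum_{x\in C_\Lambda}q_x(V)$, and no frog at $C_\Lambda$ leaves $\Lambda$ while staying in $V$. Given $\mathcal F_\Lambda$, the number of such frogs is Poisson with mean $\lambda_0\big(\mu_\Lambda-\sum_{x\in C_\Lambda}q_x(V)\big)$, which is at least $\lambda_0M'$ on the $\mathcal F_\Lambda$-measurable event $\{\sum_{x\in C_\Lambda}q_x(V)\le M',\ \mu_\Lambda>2M'\}$. Therefore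
\[
\mathbf P(\mu_V\le M',\,C_V\subset\Lambda)\le e^{-\lambda_0M'}+\mathbf P(\mu_\Lambda\le2M')\le\zeta/3+\mathbf P(\mu_\Lambda\le2M').
\]

\emph{Boxes.} L\'evy's 0--1 law states that $\mathbf P(E\mid\mathcal G_n)\to1_E$ almost surely when the $\sigma$-fields $\mathcal G_n$ increase and $E$ lies in the $\sigma$-field they generate. It applies to $\mathcal G_n=\mathcal F_{\Lambda_n}$ and $E=\{|C|<\infty\}$, since every frog has finite range. By \eqref{eq:stop}, $\mathbf P(E\mid\mathcal F_{\Lambda_n})\ge e^{-\lambda_0\mu_{\Lambda_n}}$, so $\mu_{\Lambda_n}\to\infty$ almost surely on $\{|C|=\infty\}$. Hence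
\[
\limsup_n\mathbf P(\mu_{\Lambda_n}\le2M')\le\mathbf P(\mu_{\Lambda_n}\le2M'\text{ infinitely often})\le\mathbf P(|C|<\infty),
\]
and $\mathbf P(\mu_\Lambda\le2M')\le\mathbf P(|C|<\infty)+\zeta/3$ for $r_0$ large. Adding the three bounds proves the lemma.
\end{proof}

If $V$ is thin, so that every vertex of $V$ is within bounded distance of the complement, then each vertex of the cluster contributes a fixed amount to the exit mass, and the mass $M$ is collected within a bounded distance of the seed, however long $V$ is. This localization will supply the boundary condition of the fixed point argument.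

\begin{lemma}\label{lem:thin}
Let $r_0$ be as in Lemma~\ref{lem:exit} for the parameters $(r,M+1,\zeta)$, and let $c_w>0$. There is $H\ge r_0$ such that for every finite $V\supset\Lambda_{r_0}$ with $q_x(V)\ge c_w$ for all $x\in V$,
\[
\mathbf P\Big(\sum_{x\in C_{V\cap\Lambda_H}}q_x(V)\le M\Big)\le\mathbf P(|C|<\infty)+2\zeta .
\]
\end{lemma}

\begin{proof}
Let $H$ be even, $V'=V\cap\Lambda_H\supset\Lambda_{r_0}$ and $K=M/c_w$. On the event in question $|C_{V'}|\le K$.

Suppose first that $C_{V'}\subset\Lambda_{H/2}$. A frog that leaves $V'$ leaves $V$ or leaves $\Lambda_H$, so $q_x(V')\le q_x(V)+C_1(H/2)^{-\alpha}$ for $x\in\Lambda_{H/2}$ by Lemma~\ref{lem:disp}. Thus $\mu_{V'}\le M+KC_1(H/2)^{-\alpha}\le M+1$ for $H$ large, and by Lemma~\ref{lem:exit} this has probability at most $\mathbf P(|C|<\infty)+\zeta$.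

Suppose next that $C_{V'}\not\subset\Lambda_{H/2}$ and $|C_{V'}|\le K$. There is a chain of fewer than $K$ steps in $C_{V'}$ from $\Lambda_r$ to the complement of $\Lambda_{H/2}$, so some frog at a vertex of $C_{V'}$ has displacement at least $h=(H/2-r)/K$. Explore $C_{V'}$ by revealing, at each step, all frogs at one vertex that is known to belong to $C_{V'}$ and has not been examined, and stop after $\lfloor K\rfloor$ steps. The frogs at a newly examined vertex are independent of what has been seen, so the expected number of revealed frogs with displacement at least $h$ is at most $K\lambda_0C_1h^{-\alpha}$, which is at most $\zeta$ for $H$ large. When $|C_{V'}|\le K$ all its vertices are examined.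
\end{proof}

\section{Rich sectors and a balanced ellipsoid}\label{sec:ellipsoid}

\subsection{Shells and sectors}

We want to turn exit mass into a new seed at a controlled position. Let $\eta=\frac1{20\sqrt d}$. Partition the unit sphere of $\mathbb R^d$ into $k=k(d)$ sets $\Theta_1,\dots,\Theta_k$ of diameter at most $\eta$ and choose points $b_i\in\Theta_i$. For a symmetric positive definite matrix $T$ with smallest eigenvalue $a_{\min}=a_{\min}(T)$ define the ellipsoid, its lattice points, its shell and the sectors of the shell by
\begin{gather*}
E_T=TB,\qquad V_T=E_T\cap\mathbb Z^d,\qquad \mathrm{Sh}_T=\{y\in\mathbb Z^d:1<|T^{-1}y|\le1+\eta\},\\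
A_i(T)=\{y\in\mathrm{Sh}_T:\ T^{-1}y/|T^{-1}y|\in\Theta_i\}.
\end{gather*}
If $y\in A_i(T)$ then $T^{-1}y=t\vartheta$ with $1<t\le1+\eta$ and $\vartheta\in\Theta_i$, so
\begin{equation}\label{eq:sector}
|T^{-1}y-b_i|\le2\eta\qquad(y\in A_i(T)).
\end{equation}
A frog that leaves $V_T$ may land anywhere. But the two bounds in \eqref{eq:tails} are of the same order, and therefore a direct jump into the thin shell has a probability comparable to that of leaving at all.

\begin{lemma}\label{lem:shell}
Let $h_1=2\sqrt d/\eta=40d$. There is $c_2>0$, depending only on $d,Q,\ell$, such that for all $T$ with $a_{\min}\ge h_1$ and all $x\in V_T$ the set $Y(x)=\{y\in\mathrm{Sh}_T:|y-x|\le2a_{\min}\}$ is nonempty and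
\[
\sum_{y\in Y(x)}|x-y|^{-d-\alpha}\ge c_2\,q_x(V_T).
\]
\end{lemma}

\begin{proof}
Let $t$ be the distance from $x$ to $\partial E_T$. Then $B(x,t)\subset E_T$, and $E_T$ has width $2a_{\min}$ along its shortest axis, so $t\le a_{\min}$. Let $z\in\partial E_T$ be a nearest point and $\mathbf n$ the outer unit normal at $z$. The supporting hyperplane of $E_T$ at $z$ also supports $B(x,t)$ at $z$, so $z=x+t\mathbf n$. Put $\bar t=\max(t,h_1)\le a_{\min}$ and $h=\frac\eta2\bar t$, so that $\sqrt d\le h\le\frac\eta2a_{\min}$. The open ball $U$ with center $z+h\mathbf n$ and radius $h$ lies strictly beyond the supporting hyperplane, so it is disjoint from $E_T$. Since $a_{\min}B\subset E_T$ and $E_T$ is convex,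
\[
U\subset E_T+2hB\subset(1+2h/a_{\min})E_T\subset(1+\eta)E_T .
\]
So the lattice points of $U$ lie in $\mathrm{Sh}_T$, and they satisfy $|y-x|\le t+2h\le2\bar t\le2a_{\min}$. The ball $U$ contains an open cube of side $s=2h/\sqrt d\ge2$, and an open interval of length $s$ contains at least $s-1\ge s/2$ integers, so $U$ has at least $(h/\sqrt d)^d\ge1$ lattice points. The sum is therefore at least $(\eta\bar t/2\sqrt d)^d(2\bar t)^{-d-\alpha}=c\,\bar t^{-\alpha}\ge c\,h_1^{-\alpha}\max(t,1)^{-\alpha}$. To leave $V_T$ from $x$ a frog needs displacement at least $\max(t,1)$, so $q_x(V_T)\le C_1\max(t,1)^{-\alpha}$ by Lemma~\ref{lem:disp}.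
\end{proof}

\subsection{The constants}\label{sec:constants}

We now fix the constants, each depending only on those before it and on $d,Q,\ell,\lambda,\lambda_0$.
\begin{itemize}
\item[(C1)] $\varepsilon_1>0$ with $n_0(2\varepsilon_1)^\gamma\le\frac14$, and $\varepsilon_0=\varepsilon_1^k$. Note $\varepsilon_1<\frac12$.
\item[(C2)] $r\ge1$ with $\mathbf P_{\lambda_0}(|C(\Lambda_r)|<\infty)\le\varepsilon_0/2$, which exists by \eqref{eq:survival}, and $\zeta=\varepsilon_0/4$.
\item[(C3)] $M>0$ with $e^{-\delta c_rM}\le\varepsilon_1$, and $M_0=kM/c_2$.
\item[(C4)] $r_0\ge r$ from Lemma~\ref{lem:exit} for $(r,M_0+1,\zeta)$, and $r_1=\max(\sqrt d\,r_0,h_1)$.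
\item[(C5)] $c_w=(1-e^{-\ell})c_Q(4r_1)^{-d-\alpha}$, and $H$ from Lemma~\ref{lem:thin} for $M_0$ and $c_w$.
\item[(C6)] $H'=\sqrt d\,H+4r_1$, and $R>\max(r_1,2H'/\eta)$.
\end{itemize}
A matrix $T$ is \emph{admissible} if $a_{\min}(T)\ge r_1$, and \emph{thin} if $r_1\le a_{\min}(T)\le2r_1$. For admissible $T$ we have $\Lambda_{r_0}\subset r_1B\subset E_T$. For thin $T$ and $x\in V_T$, Lemma~\ref{lem:shell} gives $y\notin V_T$ with $|y-x|\le4r_1$, and a first jump to $y$ shows $q_x(V_T)\ge c_w$. So Lemma~\ref{lem:thin} applies to $V_T$.

\subsection{Rich sectors}

For admissible $T$ let $A_i^*(T)=A_i(T)\cap\{|y|\le H'\}$ if $T$ is thin and $A_i^*(T)=A_i(T)$ otherwise. For $A\subset\mathbb Z^d\setminus V_T$ let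
\[
W_T(A)=\sum_{x\in C_{V_T}(\Lambda_r)}\ \sum_{y\in A}|x-y|^{-d-\alpha},
\]
where the cluster is formed by base frogs. By \eqref{eq:plant}, given the base frogs, the number of exit frogs at the cluster that plant at a point of $A$ is Poisson with mean at least $\delta c_rW_T(A)$.

With high probability some sector carries a large weight, but the sector could depend on the configuration. The Harris inequality removes this dependence. It states that if $E_1,\dots,E_k$ are decreasing events in finitely many independent real random variables, then $\mathbf P(\bigcap_iE_i)\ge\prod_i\mathbf P(E_i)$.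

\begin{lemma}\label{lem:rich}
For every admissible $T$ there is $i=i(T)$ such that $A^*(T):=A^*_{i}(T)$ is nonempty and
\begin{equation}\label{eq:rich}
\mathbf P\big(W_T(A^*(T))<M\big)\le\varepsilon_1,\qquad\mathbf P\big(W_T(-A^*(T))<M\big)\le\varepsilon_1 .
\end{equation}
\end{lemma}

\begin{proof}
We first show that $\sum_iW_T(A_i^*)\ge c_2M_0=kM$ with probability at least $1-\varepsilon_0$. If $T$ is not thin, the sets $A_i^*$ partition $\mathrm{Sh}_T$, so the sum is at least $c_2\mu_{V_T}$ by Lemma~\ref{lem:shell}, and $\mu_{V_T}>M_0$ with probability at least $1-\varepsilon_0/2-\zeta$ by Lemma~\ref{lem:exit}. If $T$ is thin, then for $x\in V_T\cap\Lambda_H$ all $y\in Y(x)$ satisfy $|y|\le\sqrt dH+4r_1=H'$, so $Y(x)\subset\bigcup_iA_i^*$. Since $C_{V_T\cap\Lambda_H}\subset C_{V_T}$, the sum is at least $c_2\sum_{x\in C_{V_T\cap\Lambda_H}}q_x(V_T)$, which exceeds $c_2M_0$ with probability at least $1-\varepsilon_0/2-2\zeta=1-\varepsilon_0$ by Lemma~\ref{lem:thin}.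

The cluster $C_{V_T}$ is an increasing function of the finitely many independent variables ``number of base frogs at $x$ with range $F$'', $x\in F\subset V_T$. So the events $\{W_T(A_i^*)<M\}$ are decreasing, and
\[
\prod_{i=1}^k\mathbf P\big(W_T(A_i^*)<M\big)\le\mathbf P\Big(\sum_iW_T(A_i^*)<kM\Big)\le\varepsilon_0=\varepsilon_1^k .
\]
One factor is at most $\varepsilon_1<1$, and its sector is nonempty because $W_T(\emptyset)=0<M$. The map $x\mapsto-x$ preserves $V_T$, $\Lambda_r$ and, since $Q(0,z)=Q(0,-z)$, the law of the frogs; this gives the second bound.
\end{proof}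

We call $b(T)=b_{i(T)}$ the \emph{label} of $T$. A seed at the center of $V_T$ can produce a new seed at a displacement $y$ with $T^{-1}y\approx b(T)$, or with $T^{-1}y\approx-b(T)$, as we choose. This is where the symmetry of $Q$ is used; without it we would have one direction and no way back.

\subsection{Balancing the labels}

One label moves seeds along a line only. To steer we need, in one fixed system of coordinates, for each unit vector $u$ a label with a definite component along $u$.

\begin{example}[kernels with lattice symmetry]\label{ex:sym}
Suppose $Q$ is invariant under the group $G$ of signed permutations of the coordinates, and take $T=RI$, $b=b(T)$. Each $g\in G$ preserves $V_T$, $\Lambda_r$ and the law of the frogs, so $gA^*(T)$ satisfies \eqref{eq:rich} as well. The matrix $\mathcal W=|G|^{-1}\sum_g(gb)(gb)^{\mathsf T}$ has trace $1$ and satisfies $g\mathcal Wg^{\mathsf T}=\mathcal W$. Sign changes force its off-diagonal entries to vanish and permutations force its diagonal entries to be equal, so $\mathcal W=\frac1dI$. Thus the average of $(gb\cdot u)^2$ over $G$ is $\frac1d$, and some $g$ has $|gb\cdot u|\ge1/\sqrt d$.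
\end{example}

In general we obtain the same identity, a convex combination of matrices $bb^{\mathsf T}$ equal to $\frac1dI$, from labels of nearly equal ellipsoids. Write $T=Re^S$ with $S$ symmetric of trace $0$, so that the volume is fixed. If the cluster likes to exit in direction $b$, stretch the ellipsoid along $b$, that is, move $S$ in the direction $bb^{\mathsf T}-\frac1dI$. The stretching cannot go on forever: once the ellipsoid is thin, the rich sector lies near the origin, on the flat sides (Figure~\ref{fig:thin}), and the label is almost orthogonal to the longest axis. So there must be a shape at which the stretching directions cancel.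

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25,even odd rule] (0,0) ellipse (5.4 and 1.08) (0,0) ellipse (4.5 and 0.9);
\begin{scope}
\clip (0,0) circle (1.5);
\fill[gray!80,even odd rule] (0,0) ellipse (5.4 and 1.08) (0,0) ellipse (4.5 and 0.9);
\end{scope}
\draw (0,0) ellipse (5.4 and 1.08);
\draw (0,0) ellipse (4.5 and 0.9);
\draw[dashed] (0,0) circle (1.5);
\draw (-0.2,-0.2) rectangle (0.2,0.2);
\node at (0.55,0) {$\Lambda_r$};
\node at (-2.8,0) {$V_T$};
\node at (2.0,1.45) {$|y|=H'$};
\draw[->] (2.4,0) -- (3.6,0) node[right] {$v$};
\end{tikzpicture}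
\caption{A thin ellipsoid $V_T$ with longest axis $v$, its shell (gray, width exaggerated), and the part of the shell within distance $H'$ of the origin (dark), which contains the rich sector. The map $T^{-1}$ sends the ellipsoid to the unit ball and contracts the direction $v$ by a factor much larger than $H'$, so it sends the dark part close to unit vectors orthogonal to $v$.}\label{fig:thin}
\end{figure}

\begin{example}[the plane]\label{ex:plane}
Let $d=2$. A symmetric matrix of trace $0$ has the form
\[
S(s,\psi)=s\begin{pmatrix}\cos2\psi&\sin2\psi\\ \sin2\psi&-\cos2\psi\end{pmatrix},\qquad s\ge0,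
\]
with eigenvalues $\pm s$ and eigenvector $v=(\cos\psi,\sin\psi)$ for $+s$. These matrices form a plane with polar coordinates $(s,2\psi)$. The matrix $Re^S$ is admissible exactly on the disc $s\le\log(R/r_1)$, and on the boundary circle the ellipse has semi-axes $R^2/r_1$ and $r_1$. For a label $b=(\cos\varphi,\sin\varphi)$ we have $bb^{\mathsf T}-\frac12I=S(\frac12,\varphi)$, a vector at polar angle $2\varphi$. On the boundary circle the proof below gives $|b\cdot v|=|\cos(\varphi-\psi)|\le3\eta$, so $\cos(2\varphi-2\psi)\le18\eta^2-1<0$: the vector points into the disc. A continuous vector field on a disc that points inward along the boundary has a zero. Our field has constant length and is not continuous, so we average it over small neighborhoods; a zero of the averaged field is a convex combination of nearby matrices $bb^{\mathsf T}$ equal to $\frac12I$.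
\end{example}

\begin{proposition}\label{prop:brouwer}
There are admissible matrices $T,T_1,\dots,T_n$ with $\|T^{-1}T_j-I\|\le\eta$ for all $j$ such that for every unit vector $u$ there is $j$ with $|b(T_j)\cdot u|\ge1/\sqrt d$.
\end{proposition}

\begin{proof}
Let $\mathrm{Sym}_0$ be the Euclidean space of symmetric matrices of trace $0$ with inner product $\operatorname{tr}(XY)$; its norm $\|\cdot\|_F$ dominates the operator norm. Let $\varsigma=\log(R/r_1)>0$ and let $\mathcal K$ be the set of $S\in\mathrm{Sym}_0$ with all eigenvalues at least $-\varsigma$. It is convex and closed, and bounded because the eigenvalues sum to $0$. For $S\in\mathcal K$ the matrix $T_S=Re^S$ is admissible, as $a_{\min}(T_S)\ge Re^{-\varsigma}=r_1$.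

The map $(S,S')\mapsto e^{-S}e^{S'}$ is uniformly continuous on $\mathcal K\times\mathcal K$ and equals $I$ on the diagonal, so there is $\varpi\in(0,\log2]$ with $\|T_S^{-1}T_{S'}-I\|\le\eta$ whenever $\|S-S'\|_F<\varpi$. Cover $\mathcal K$ by finitely many open balls of radius $\varpi$ with centers $S_j\in\mathcal K$, and let $(\varphi_j)$ be a continuous partition of unity with $\varphi_j(S)=0$ unless $\|S-S_j\|_F<\varpi$. With $b_{(j)}=b(T_{S_j})$ put
\[
\mathcal W(S)=\sum_j\varphi_j(S)\,b_{(j)}b_{(j)}^{\mathsf T},\qquad X(S)=\mathcal W(S)-\tfrac1dI\in\mathrm{Sym}_0 .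
\]
Let $\operatorname{proj}$ be the nearest-point projection onto $\mathcal K$. It is continuous, and $\operatorname{proj}(Z)=S^*$ if and only if $S^*\in\mathcal K$ and $\operatorname{tr}((Z-S^*)(S-S^*))\le0$ for all $S\in\mathcal K$. By Brouwer's theorem the continuous map $S\mapsto\operatorname{proj}(S+X(S))$ of the compact convex set $\mathcal K$ into itself has a fixed point $S^*$, and then
\begin{equation}\label{eq:vi}
\operatorname{tr}\big(X(S^*)(S-S^*)\big)\le0\qquad\text{for all }S\in\mathcal K.
\end{equation}

We claim that all eigenvalues of $S^*$ exceed $-\varsigma$. Suppose that $-\varsigma$ is an eigenvalue. Let $v$ be a unit eigenvector for the largest eigenvalue $s_{\max}$, which is nonnegative because the trace is $0$, and let $Y=\frac1dI-vv^{\mathsf T}\in\mathrm{Sym}_0$. For small $t>0$ we have $S^*+tY\in\mathcal K$: on $v^\perp$ the eigenvalues increase by $t/d$, and on $v$ the eigenvalue is $s_{\max}-t(1-\frac1d)>-\varsigma$. By \eqref{eq:vi} and $\operatorname{tr}X(S^*)=0$,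
\[
0\ge\operatorname{tr}(X(S^*)Y)=-v^{\mathsf T}X(S^*)v=\tfrac1d-v^{\mathsf T}\mathcal W(S^*)v .
\]
On the other hand, let $j$ be such that $\varphi_j(S^*)>0$. Then $\|S_j-S^*\|<\log2$, so the smallest eigenvalue of $S_j$ is at most $-\varsigma+\log2$, and $T_{S_j}$ is thin. Its nonempty rich sector contains a point $y$ with $|y|\le H'$. By \eqref{eq:sector}, the symmetry of $T_{S_j}^{-1}$, and $|T_{S^*}^{-1}v|=e^{-s_{\max}}/R\le1/R$,
\[
|b_{(j)}\cdot v|\le2\eta+|y\cdot T_{S_j}^{-1}v|\le2\eta+H'\,\|T_{S_j}^{-1}T_{S^*}\|\,|T_{S^*}^{-1}v|\le2\eta+\frac{2H'}R\le3\eta .
\]
Hence $v^{\mathsf T}\mathcal W(S^*)v\le9\eta^2=\frac9{400d}<\frac1d$, a contradiction.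

So $S^*$ is an interior point of $\mathcal K$ in $\mathrm{Sym}_0$. Taking $S=S^*+tX(S^*)$ in \eqref{eq:vi} gives $X(S^*)=0$, that is, $\sum_j\varphi_j(S^*)(b_{(j)}\cdot u)^2=\frac1d$ for every unit vector $u$. Let $T=T_{S^*}$ and let $T_1,\dots,T_n$ be the matrices $T_{S_j}$ with $\varphi_j(S^*)>0$.
\end{proof}

Fix these matrices and write $V_j=V_{T_j}$, $A_j^\pm=\pm A^*(T_j)$, $b_j=b(T_j)$. A pair $(j,\pm)$ is called a \emph{move}. For $y\in A_j^\pm$ we have $|T^{-1}y-T_j^{-1}y|\le\eta|T_j^{-1}y|\le\eta(1+\eta)$, so $|T^{-1}y\mp b_j|\le\eta(1+\eta)+2\eta\le5\eta=\frac1{4\sqrt d}$ by \eqref{eq:sector}, and $|T^{-1}y|\le(1+\eta)^2$. Given a unit vector $u$, choose $j$ as in the proposition and the sign of $b_j\cdot u$. This yields a move with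
\begin{equation}\label{eq:move}
T^{-1}y\cdot u\ge c_0:=\tfrac1{2\sqrt d}\quad\text{and}\quad|T^{-1}y|\le2\qquad\text{for all }y\in A_j^\pm.
\end{equation}
Moreover $T^{-1}V_j\subset2B$, $T^{-1}\Lambda_r\subset B$, $\Lambda_r\subset V_j$ and $A_j^\pm\cap V_j=\emptyset$. In the coordinates $T^{-1}$ all this geometry is described by numbers that depend on $d$ only.

\section{One move in a partly explored region}\label{sec:move}

Lemma~\ref{lem:rich} describes a seed in an untouched environment. After the first move the new seed sits next to the old region, and the region around it contains vertices whose frogs have been seen. We keep control of the conditioning by a simple rule: whenever we look at frogs at a vertex, that vertex has already been reached.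

\paragraph{Explorations.} The \emph{units} of the configuration are, for each vertex $x$: the base frogs at $x$, the exit frogs at $x$, the frogs of each color at $x$, and for each $y\ne x$ the $y$-planting long-range frogs at $x$. All units are independent. An exploration reveals units one at a time, the next unit being determined by the content of those already revealed and possibly by independent extra randomness. For a fixed finite sequence of units, the event that exactly these have been revealed so far depends only on their content and the extra randomness. Summing over the countably many sequences, we see that given the history the unrevealed units are independent with their original laws; we call them \emph{fresh}. Our exploration maintains a finite set $\mathcal D$ of reached vertices, determined by the history, with the invariant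
\begin{equation}\label{eq:inv}
\text{all units at vertices outside }\mathcal D\text{ are fresh.}
\end{equation}
There is a \emph{seed at $s$} if $s+\Lambda_r\subset\mathcal D$.

\paragraph{A trial.} Let there be a seed at $s$. Let $(j,\pm)$ be a move and $i$ a color such that the units of color $i$ at all vertices of $s+V_j$ are fresh. Write $V=s+V_j$, $A=s+A_j^\pm$ and $\mathcal D_s=\mathcal D\cap V\supset s+\Lambda_r$, and call a frog \emph{$A$-planting} if it is $y$-planting for some $y\in A$. A \emph{trial} of the move with color $i$ runs as follows.
\begin{enumerate}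
\item Reveal the frogs of color $i$ at $\mathcal D_s$. Let $\mathcal N\subset V\setminus\mathcal D$ be the set of vertices reached by first using such a frog that stays in $V$ to visit $V\setminus\mathcal D$, and then following a chain inside $V\setminus\mathcal D$ through base frogs that stay in $V$. Find $\mathcal N$ by revealing the base units at its vertices as they are found, and then reveal the exit units at $\mathcal N$.
\item The trial \emph{succeeds} if some frog of color $i$ at $\mathcal D_s$ or some exit frog at $\mathcal N$ is $A$-planting. In that case choose one of the planted points $y\in A$ by a fixed rule.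
\item Add $\mathcal N$ to $\mathcal D$, and on success add $y+\Lambda_r$ as well.
\end{enumerate}
Units are revealed only at $\mathcal D_s\cup\mathcal N$, so \eqref{eq:inv} is preserved. A vertex of $\mathcal N$ is at most $|V_j|$ chain steps away from $\mathcal D_s$, so by \eqref{eq:time}, if all of $\mathcal D_s$ is activated by time $t$, then all added vertices are activated by time $t+t_1$, where $t_1=\ell(\max_j|V_j|+2)$.

\begin{example}\label{ex:full}
Suppose the region has been completely explored, $\mathcal D\supset V$. Then $\mathcal N=\emptyset$, and the trial fails with probability $\exp(-\frac\delta\kappa\sum_{w\in V}\sum_{y\in A}\pi(w,y))$. The sum $\sum_{x\in V_j}\sum_{y\in A_j^\pm}|x-y|^{-d-\alpha}$ bounds $W_{T_j}(A_j^\pm)$ from above in every configuration, so it is at least $M$ by \eqref{eq:rich}. Hence the failure probability is at most $(e^{-\delta c_rM})^{1/\kappa}\le\varepsilon_1^{1/\kappa}$. The colored frogs do the work of the used frogs at a lower intensity, and the price is a power of the failure probability.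
\end{example}

The same happens in general. The power $\gamma$ depends only on $d,\lambda,\lambda_0$ and not on the size of the regions, which is why $\varepsilon_1$ could be chosen after $\gamma$ in (C1).

\begin{lemma}\label{lem:trial}
Given the history, a trial fails with probability at most $(2\varepsilon_1)^\gamma$.
\end{lemma}

\begin{proof}
Condition on the history, which determines $\mathcal D$, $s$, the move and the color; all probabilities below are conditional. The units at vertices outside $\mathcal D$ and the units of color $i$ at $\mathcal D_s$ are fresh. Let $\mathcal O$ be the $\sigma$-field of the frogs at vertices outside $\mathcal D$. Let $U$ be the set of $u\in V\setminus\mathcal D$ from which there is a chain inside $V\setminus\mathcal D$, possibly of length $0$, through base frogs staying in $V$, to a vertex with an $A$-planting exit frog. The set $U$ is $\mathcal O$-measurable. Put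
\[
I_1=\sum_{w\in\mathcal D_s}P_w(\text{range}\subset V,\ \text{range}\cap U\ne\emptyset),\qquad I_2=\sum_{w\in\mathcal D_s}\sum_{y\in A}\pi(w,y),\qquad I=\lambda_0I_1+\delta I_2 .
\]
We first show that $I$ is likely to be large, by comparing with an untouched environment, and then express the failure probability through $I$.

\emph{An untouched environment.} Place new independent base and exit frogs at the vertices of $\mathcal D$, and keep the true ones outside $\mathcal D$. In this auxiliary configuration base and exit frogs have their original law everywhere. Let $G$ be the event that some exit frog at $C_V(s+\Lambda_r)$ is $A$-planting. By \eqref{eq:rich}, translation invariance and (C3), $\mathbf P(G^c)\le\varepsilon_1+e^{-\delta c_rM}\le2\varepsilon_1$. On $G$ take a chain in $V$ from $s+\Lambda_r\subset\mathcal D$ to the vertex of the planting frog, and let $w\in\mathcal D_s$ be its last vertex in $\mathcal D$. Either $w$ is the end of the chain, and a new exit frog at $w$ is $A$-planting; or the next vertex of the chain belongs to $U$, and a new base frog at $w$ stays in $V$ and visits $U$. Given $\mathcal O$, the probability that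 at least one of these two things happens at some $w\in\mathcal D_s$ is $1-e^{-I}$. Thus $\mathbf P(G)\le1-\mathbf E[e^{-I}]$, and $\mathbf E[e^{-I}]\le2\varepsilon_1$.

\emph{The trial.} An exit frog at $\mathcal N$ is $A$-planting exactly when some frog of color $i$ at $\mathcal D_s$ stays in $V$ and visits $U$. So the trial succeeds if and only if some frog of color $i$ at $\mathcal D_s$ stays in $V$ and visits $U$, or is $A$-planting. For one frog these two events are disjoint because $A\cap V=\emptyset$. Given $\mathcal O$, the failure probability is $e^{-(\delta/\kappa)(I_1+I_2)}\le e^{-\gamma I}$. Since $t\mapsto t^\gamma$ is concave, Jensen's inequality gives $\mathbf E[e^{-\gamma I}]\le(\mathbf E[e^{-I}])^\gamma\le(2\varepsilon_1)^\gamma$.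
\end{proof}

\section{Comparison with percolation on a coarse lattice}\label{sec:coarse}

\subsection{Sites and links}

Let $\varrho=4/c_0=8\sqrt d$, so that $n_0=4\varrho^2$. Points of the coarse lattice $\mathbb Z^d$ are called \emph{sites}; the site $v$ stands for the location $T(3\varrho v)$. Let $y_v$ be a lattice point nearest to $T(3\varrho v)$; then $|T^{-1}y_v-3\varrho v|\le\sqrt d/r_1\le1$. The site $v$ is \emph{occupied} once there is a seed at some $s$ with $|T^{-1}s-3\varrho v|\le\varrho$. When this first happens we choose one such $s$ by a fixed rule and call it $s_v$. The balls $B(3\varrho v,\varrho)$ are disjoint, so the vertices $s_v$ are distinct, the vertices $y_v$ are distinct, and $s_v\ne y_{v'}$ for $v\ne v'$.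

\paragraph{Short links.} Let $v$ be occupied and $|v'-v|_1=1$. Start from $s=s_v$. As long as $e=T^{-1}s-3\varrho v'$ satisfies $|e|>\varrho$, run a trial of a move as in \eqref{eq:move} with $u=-e/|e|$, and on success replace $s$ by the planted point. Stop at the first failure. The short link $(v,v')$ \emph{succeeds} if we reach $|e|\le\varrho$; then $v'$ is occupied. After a successful trial the new error is $e'=e+f$ with $f\cdot e\le-c_0|e|$ and $|f|\le2$, and since $c_0|e|>c_0\varrho=4$,
\[
|e'|^2\le|e|^2-2c_0|e|+4\le|e|^2-c_0|e|\le|e|^2-4 .
\]
Initially $|e|\le3\varrho+\varrho$, so $|e|^2\le16\varrho^2=4n_0$ and at most $n_0$ trials are run. All seeds used satisfy $|T^{-1}s-3\varrho v|\le4\varrho+3\varrho$, so all regions $s+V_j$ and all added vertices lie in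
\[
\mathcal R_v=TB(3\varrho v,9\varrho)\supset TB(3\varrho v,7\varrho+2).
\]
If $v\ne\tilde v$ and $v\equiv\tilde v\pmod7$ coordinatewise, then the centers $3\varrho v$ and $3\varrho\tilde v$ are at distance at least $21\varrho>18\varrho$, so $\mathcal R_v\cap\mathcal R_{\tilde v}=\emptyset$. Identify the $\kappa=7^d\cdot2d\cdot n_0$ colors with the triples $(v\bmod7,\ v'-v,\ t)$, $1\le t\le n_0$, and let the $t$-th trial of the link $(v,v')$ use the color of its triple. If each ordered pair is tried at most once, two trials with the same color take place in disjoint regions, so the colored units needed for a trial are always fresh. By Lemma~\ref{lem:trial} and (C1), given the history a short link fails with probability at most $n_0(2\varepsilon_1)^\gamma\le\frac14$.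

\paragraph{Long links.} These are used only when $\alpha<d$. Let $v$ be occupied and $|v'-v|_1\ge2$. Reveal the $y_{v'}$-planting long-range frogs at $s_v$. The long link $(v,v')$ succeeds if there is at least one, and then we add $y_{v'}+\Lambda_r$ to $\mathcal D$, so that $v'$ is occupied. The invariant \eqref{eq:inv} is preserved since $s_v\in\mathcal D$, and different ordered pairs use different units. We have $|s_v-y_{v'}|\le\|T\|(3\varrho|v-v'|+\varrho+1)\le5\varrho\sqrt d\,\|T\|\,|v-v'|_\infty$, so by \eqref{eq:plant} the link succeeds with conditional probability at least $1-\exp(-\beta|v-v'|_\infty^{-d-\alpha})$, where $\beta=\delta c_r(5\varrho\sqrt d\,\|T\|)^{-d-\alpha}>0$.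

\paragraph{The torus.} Let $c_T=(12\varrho\sqrt d\,\|T\|)^{-1}<1$ and $m=\lfloor c_TL\rfloor$. For $v\in\Lambda_m$ every point of $\mathcal R_v$ has norm at most $\|T\|(3\varrho\sqrt d\,m+9\varrho)\le L/4+9\varrho\|T\|<L/2$ for $L$ large. We only try links between sites of $\Lambda_m$, so the exploration concerns vertices of the window $W_L$ only. We run it on the lifts of the torus frogs. A visit of a lift to a vertex of $W_L$ is a visit of the torus frog to that vertex, so \eqref{eq:time} applies.

\subsection{The comparison}

For distinct sites $v,v'$ let
\[
p_{vv'}=\begin{cases}\frac34,&|v-v'|_1=1,\\ 1-\exp(-\beta|v-v'|_\infty^{-d-\alpha}),&|v-v'|_1\ge2,\ \alpha<d,\\ 0,&|v-v'|_1\ge2,\ \alpha\ge d.\end{cases}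
\]
Let $\mathcal G_m$ be the random graph on $\Lambda_m$ in which the edges $\{v,v'\}$ are present independently with probabilities $p_{vv'}$, let $D_m$ be its graph distance, and let $\mathcal B_m(k_1,g)=\{v\in\Lambda_m:D_m(\Lambda_{k_1},v)\le g\}$. Put $C_{\mathrm{gen}}=\kappa t_1+\ell$.

\begin{proposition}\label{prop:compare}
Fix $k_1\ge0$, let $L$ be large and $\mathcal D_0=\bigcup_{v\in\Lambda_{k_1}}(y_v+\Lambda_r)$. There are random sets $\mathcal D_0\subset\mathcal D_1\subset\dots\subset W_L$, determined by the frogs on the torus other than the planted particle, such that for all $g\ge0$: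
\begin{itemize}
\item[(a)] if all of $\mathcal D_0$ is activated by time $\tau$, then all of $\mathcal D_g$ is activated by time $\tau+C_{\mathrm{gen}}g$;
\item[(b)] $\mathbf P(|\mathcal D_g|\ge a)\ge\mathbf P(|\mathcal B_m(k_1,g)|\ge a)$ for all $a$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Generations.} Start with $\mathcal D=\mathcal D_0$ and nothing revealed. The sites of $\Lambda_m$ occupied at this stage form generation $0$; they include $\Lambda_{k_1}$. In stage $g\ge1$ consider the sites $v$ of generation $g-1$. First go through the pairs $(v,v')$ with $v'\in\Lambda_m$ a neighbor of $v$, class by class according to $(v\bmod7,\,v'-v)$, and try the short link if $v'$ is not occupied at that moment. Then, if $\alpha<d$, go through the pairs with $|v-v'|_1\ge2$ and try the long link if $v'$ is not occupied at that moment. The sites of $\Lambda_m$ that become occupied during stage $g$, for whatever reason, form generation $g$, and $\mathcal D_g$ is the set $\mathcal D$ at the end of the stage. Each site belongs to at most one generation, so each ordered pair is tried at most once.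

\emph{Time.} Suppose all of $\mathcal D$ is activated by time $t$ when a class begins. The links of the class act in disjoint regions $\mathcal R_v$, so the set $\mathcal D_s$ in a trial consists of vertices that were in $\mathcal D$ when the class began or were added by earlier trials of the same link. By induction on the trial number, everything added in the class is activated by time $t+n_0t_1$. There are $7^d\cdot2d$ classes. The long links start from vertices $s_v\in\mathcal D_{g-1}$ and cost time $\ell$. Induction on $g$ gives (a).

\emph{Independent edges.} Enumerate the ordered pairs of distinct sites of $\Lambda_m$ as $a_1,a_2,\dots,a_{n^*}$: first the pairs that are tried, in the order in which they are tried, and then the others in a fixed order. Let $u_1,u_2,\dots$ be independent uniform variables on $[0,1]$, and let $\mathcal H_{n-1}$ be the history before step $n$ together with $u_1,\dots,u_{n-1}$; it determines $a_n$ and whether $a_n$ is tried. If it is tried, let $\bar p_n\ge p_{a_n}$ be the conditional probability of success given $\mathcal H_{n-1}$, and let $\xi_{a_n}=1$ if the link succeeds and $u_n\le p_{a_n}/\bar p_n$,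 and $\xi_{a_n}=0$ otherwise. If it is not tried, let $\xi_{a_n}=1$ if and only if $u_n\le p_{a_n}$. In both cases $\mathbf P(\xi_{a_n}=1\mid\mathcal H_{n-1})=p_{a_n}$. For fixed numbers $z_a>0$ the products $\prod_{i\le n}z_{a_i}^{\xi_{a_i}}/(1-p_{a_i}+p_{a_i}z_{a_i})$ form a martingale with mean $1$. At $n=n^*$ this says $\mathbf E\prod_az_a^{\xi_a}=\prod_a(1-p_a+p_az_a)$, so the $\xi_a$ are independent Bernoulli$(p_a)$ variables. By construction a tried pair with $\xi_a=1$ is a success.

\emph{Balls.} View $\xi$ as a directed graph on $\Lambda_m$. If $v$ belongs to generation $g'$ and $\xi_{vw}=1$, then in stage $g'+1$ either $w$ is already occupied when the pair $(v,w)$ comes up, or the link is tried and succeeds. By induction on $g$, generations $0,\dots,g$ contain all sites reachable from $\Lambda_{k_1}$ by at most $g$ directed edges. Let $\mathcal L_0=\Lambda_{k_1},\mathcal L_1,\dots$ be the levels of breadth-first search. In the directed graph $\xi$ and in the undirected graph $\mathcal G_m$ alike, given $\mathcal L_0,\dots,\mathcal L_{g-1}$, the edges from $\mathcal L_{g-1}$ to unreached sites have not been inspected, and each unreached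 $w$ joins $\mathcal L_g$ independently with probability $1-\prod_{v\in\mathcal L_{g-1}}(1-p_{vw})$. So the levels have the same law in both graphs. Finally, distinct occupied sites $v$ contribute distinct vertices $s_v\in\mathcal D_g$. This gives (b).
\end{proof}

\section{Distances in the coarse graph}\label{sec:perc}

\subsection{Supercritical bond percolation}

Consider nearest-neighbor bond percolation on $\mathbb Z^d$ with $p=\frac34$. Since $d\ge2$, we have $p>\frac12\ge p_c(\mathbb Z^d)$, and there is almost surely a unique infinite cluster $\mathcal C$. This is where $d\ge2$ is needed: on $\mathbb Z$ a single failed short link blocks the way. Let $\theta=\mathbf P(0\in\mathcal C)>0$, let $D^{\mathrm{nn}}$ be the graph distance along open edges, and let $\psi(k_1)=\mathbf P(\mathcal C\cap\Lambda_{k_1}=\emptyset)$, which tends to $0$ as $k_1\to\infty$. We use two facts, with constants $\Gamma\in[1,\infty)$ and $C',c'>0$ depending on $d$ only. The first is the bound of Antal and Pisztora \cite[Theorem~1.1]{AP} on the chemical distance: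
\begin{equation}\label{eq:AP}
\mathbf P\big(0\leftrightarrow y,\ D^{\mathrm{nn}}(0,y)>\Gamma|y|_1\big)\le C'e^{-c'|y|_1}.
\end{equation}
The second is the exponential decay of the radius of finite clusters: with $\partial\Lambda_n=\{z:|z|_\infty=n\}$,
\begin{equation}\label{eq:FC}
\mathbf P\big(0\leftrightarrow\partial\Lambda_n,\ 0\notin\mathcal C\big)\le C'e^{-c'n}.
\end{equation}
For $d\ge3$ this follows from \cite{CCGKS} together with \cite{GM}; see \cite[Chapter~8]{Gri}. For $d=2$, a finite cluster of $0$ that reaches $\partial\Lambda_n$ is surrounded by a closed circuit of the dual lattice of some length $j\ge2n$; there are at most $Cj3^j$ dual circuits of length $j$ around $0$, and each is closed with probability $4^{-j}$.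

For $n\ge1$ let $\mathrm{Ann}(x,n)=\{z\in\mathbb Z^d:n/2<|z-x|_\infty\le n\}$. Its cardinality $|\mathrm{Ann}(0,n)|$ is at least $(2n+1)^d-(n+1)^d\ge n^d$.

\begin{lemma}\label{lem:ann}
$\Psi(n):=\mathbf P\big(|\mathrm{Ann}(0,n)\cap\mathcal C|<\frac\theta2|\mathrm{Ann}(0,n)|\big)\le Ce^{-c\sqrt n}$.
\end{lemma}

\begin{proof}
The events $\{x\in\mathcal C\}$ are not local, so we replace them by local ones. Let $h=\lfloor\sqrt n\rfloor$ and let $g_x$ be the indicator that $x$ is not joined to $x+\partial\Lambda_h$ inside $x+\Lambda_h$. Then $g_x=0$ for $x\in\mathcal C$, so $\mathbf Eg_x\le1-\theta$. On the event in question more than $(1-\frac\theta2)|\mathrm{Ann}|$ points of $\mathrm{Ann}=\mathrm{Ann}(0,n)$ lie outside $\mathcal C$. The probability that one of them has $g_x=0$ is at most $Cn^de^{-c'h}$ by \eqref{eq:FC}. Otherwise $\sum_{x\in\mathrm{Ann}}g_x>(1-\frac\theta2)|\mathrm{Ann}|$, and among the $(2h+1)^d$ residue classes of $\mathrm{Ann}$ modulo $2h+1$ there is a class $\mathcal R$ with $\sum_{x\in\mathcal R}g_x>(1-\frac\theta2)|\mathcal R|$. Within a class the boxes $x+\Lambda_h$ are disjoint, so the $g_x$ are independent, and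 Hoeffding's inequality $\mathbf P(\sum_{\mathcal R}(g_x-\mathbf Eg_x)\ge t|\mathcal R|)\le e^{-2t^2|\mathcal R|}$ with $t=\theta/2$ applies. The annulus contains a cube with $\lfloor n/2\rfloor$ points per side, so $|\mathcal R|\ge\lfloor\lfloor n/2\rfloor/(2h+1)\rfloor^d\ge cn^{d/2}$ for large $n$. A union bound over the classes gives $Cn^{d/2}e^{-cn^{d/2}}$.
\end{proof}

\subsection{Linear and polylogarithmic balls}

We take the nearest-neighbor edges of $\mathcal G_m$ to be the open edges in $\Lambda_m$ of the percolation on $\mathbb Z^d$. The remaining edges of $\mathcal G_m$ are called \emph{long}; they are independent of the percolation.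

\begin{proposition}\label{prop:balls}
There is $c_3>0$, depending only on $d$, such that for each fixed $k_1$:
\begin{itemize}
\item[(a)] $\liminf_{m\to\infty}\mathbf P\big(|\mathcal B_m(k_1,m)|\ge c_3m^d\big)\ge1-\psi(k_1)$;
\item[(b)] if $\alpha<d$, then $\liminf_{m\to\infty}\mathbf P\big(|\mathcal B_m(k_1,(\log m)^{\Delta+\epsilon})|\ge c_3m^d\big)\ge1-\psi(k_1)$ for every $\epsilon>0$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of (a)]
Let $m'=\lfloor m/(4d\Gamma)\rfloor$. For $x_0\in\Lambda_{k_1}$ and $y\in\mathrm{Ann}(0,m')$ we have $m'/4\le|x_0-y|_1\le2dm'$ when $m$ is large. By \eqref{eq:AP} and a union bound over the $O(m^d)$ pairs, with probability tending to $1$ all such pairs with $x_0,y\in\mathcal C$ satisfy $D^{\mathrm{nn}}(x_0,y)\le2d\Gamma m'\le m/2$, and a path of length $m/2$ from $\Lambda_{k_1}$ stays in $\Lambda_m$. By Lemma~\ref{lem:ann}, $|\mathrm{Ann}(0,m')\cap\mathcal C|\ge\frac\theta2(m')^d$ with probability tending to $1$. On $\{\mathcal C\cap\Lambda_{k_1}\ne\emptyset\}$ this gives (a).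
\end{proof}

For (b) we carry out the recursion of Section~\ref{sec:expect}. The difficulty is that the endpoints of a long edge must be points from which the recursion can continue down to the last scale, where the remaining gaps are closed by nearest-neighbor paths. We therefore single out, using the nearest-neighbor edges only, the points that are good at all smaller scales, and allow only those as endpoints. The long edges then remain independent of the choice of candidates.

\begin{proof}[Proof of (b)]
\emph{Scales.} Since $\Delta=\log2/\log\frac{2d}{d+\alpha}$, there is $\nu\in(\frac{d+\alpha}{2d},1)$ with $\log2/\log(1/\nu)\le\Delta+\frac\epsilon4$. Let $N_0=\lfloor m/8\rfloor$, $n_i=N_0^{\nu^i}$, $N_i=\lfloor n_i\rfloor$, and let $K\ge1$ be minimal with $n_K\le(\log N_0)^{\epsilon/4}$. All statements below are for large $m$. We have $n_i>(\log N_0)^{\epsilon/4}$ for $i<K$, and $n_K=n_{K-1}^\nu\ge(\log N_0)^{\nu\epsilon/4}$. Taking logarithms in the bound for $n_{K-1}$ gives $\nu^{K-1}\log N_0>\frac\epsilon4\log\log N_0>1$, so $(1/\nu)^{K-1}<\log N_0$. Hence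
\[
K=O(\log\log N_0),\qquad 2^K=2\big((1/\nu)^{K-1}\big)^{\log2/\log(1/\nu)}\le2(\log N_0)^{\Delta+\epsilon/4}.
\]
Also $n_i^{\nu-1}\le\frac1{32}$ for $i<K$, and $n_i/2\le N_i\le n_i$ for $i\le K$, so $N_{i+1}\le n_i/32\le N_i/16$.

\emph{Good points.} Let $G_K$ be the set of $x\in\mathcal C$ with $D^{\mathrm{nn}}(x,y)\le\Gamma|x-y|_1$ for all $y\in\mathcal C\cap\mathrm{Ann}(x,N_K)$, and for $i=K-1,\dots,0$ let
\[
G_i=\big\{x\in G_{i+1}:\ |\mathrm{Ann}(x,N_{i+1})\cap G_{i+1}|\ge\tfrac\theta4|\mathrm{Ann}(x,N_{i+1})|\big\}.
\]
Let $\omega_i=\mathbf P(0\in\mathcal C\setminus G_i)$. By \eqref{eq:AP}, $\omega_K\le CN_K^de^{-c'N_K/2}$. If $0\in G_{i+1}\setminus G_i$, then in $\mathrm{Ann}(0,N_{i+1})$ either $\mathcal C$ has density below $\frac\theta2$ or $\mathcal C\setminus G_{i+1}$ has density at least $\frac\theta4$. By translation invariance and Markov's inequality the second event has probability at most $\frac4\theta\omega_{i+1}$. So $\omega_i\le(1+\frac4\theta)\omega_{i+1}+\Psi(N_{i+1})$, and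
\[
\omega_0\le\big(1+\tfrac4\theta\big)^K\Big(\omega_K+K\max_{1\le i\le K}\Psi(N_i)\Big)\to0 .
\]
Indeed, $(1+\frac4\theta)^KK$ is at most a power of $\log N_0$, while $N_i\ge N_K\ge\frac12(\log N_0)^{\nu\epsilon/4}$, so that by Lemma~\ref{lem:ann} the terms $\omega_K$ and $\Psi(N_i)$ are at most $C\exp(-c(\log N_0)^{\nu\epsilon/8})$, which is smaller than every power of $1/\log N_0$. This is the reason for stopping the recursion at a small power of $\log N_0$ rather than at a constant.

\emph{The hierarchy.} A \emph{gap of level $i$} is a pair $(x,y)$ with $x,y\in G_i$ and $y\in\mathrm{Ann}(x,N_i)$. For $i<K$ its \emph{candidates} are the pairs $\{x',y'\}$ with $x'\in\mathrm{Ann}(x,N_{i+1})\cap G_{i+1}$ and $y'\in\mathrm{Ann}(y,N_{i+1})\cap G_{i+1}$, and the gap is \emph{resolved} if some candidate is an edge of $\mathcal G_m$. Since $N_i/2<|x-y|_\infty\le N_i$ and $2N_{i+1}\le N_i/8$, candidates have sup-length in $J_i=[\frac38N_i,\frac98N_i]$. In particular the sets of possible $x'$ and $y'$ are disjoint and all candidates are long. By the definition of $G_i$ there are at least $(\frac\theta4N_{i+1}^d)^2$ candidates, each absent with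 probability at most $\exp(-\beta(\frac98N_i)^{-d-\alpha})$. If the gap is resolved, choose an edge $\{x',y'\}$ by a fixed rule; then $(x,x')$ and $(y,y')$ are gaps of level $i+1$, because $G_i\subset G_{i+1}$.

Condition on the nearest-neighbor configuration and start from a gap $(x_0,y)$ of level $0$ with $x_0\in\Lambda_{k_1}$. If all gaps of levels below $i$ are resolved, we obtain $2^i$ gaps of level $i$, determined by the long edges with lengths in $J_0,\dots,J_{i-1}$. The intervals $J_i$ are disjoint, as $\frac98\cdot\frac1{16}<\frac38$, so the candidates of level $i$ are independent of these data, and each gap of level $i$ is unresolved with conditional probability at most $\exp(-cN_{i+1}^{2d}N_i^{-d-\alpha})\le\exp(-c\,n_i^{2d\nu-d-\alpha})$. By a union bound, all gaps of levels $0,\dots,K-1$ are resolved except with probability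
\[
F_m\le\sum_{i<K}2^i\exp\big(-c\,n_i^{2d\nu-d-\alpha}\big)\le2^K\exp\big(-c(\log N_0)^{(2d\nu-d-\alpha)\epsilon/4}\big)\to0,
\]
because $2d\nu-d-\alpha>0$. Each of the $2^K$ gaps of level $K$ is then closed by an open nearest-neighbor path of length at most $\Gamma dN_K$, by the definition of $G_K$, and $2^K-1$ long edges join the pieces. All candidates and paths lie within sup-distance $k_1+N_0+\dots+N_K+\Gamma dN_K\le k_1+4N_0<m$ of $0$, hence in $\Lambda_m$. Therefore
\[
D_m(x_0,y)\le2^K(1+\Gamma dN_K)\le C(\log N_0)^{\Delta+\epsilon/2}\le(\log m)^{\Delta+\epsilon}.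
\]

\emph{Counting.} On $\{\mathcal C\cap\Lambda_{k_1}\ne\emptyset\}$ choose $x_0\in\mathcal C\cap\Lambda_{k_1}$ by a fixed rule. The following hold outside events of probability $o(1)$. First, $x_0\in G_0$, since $|\Lambda_{k_1}|\omega_0\to0$. Second, $\mathcal C$ has density at least $\frac\theta2$ in $\mathrm{Ann}(x_0,N_0)$, since $|\Lambda_{k_1}|\Psi(N_0)\to0$. Third, $|\Lambda_{2N_0}\cap(\mathcal C\setminus G_0)|\le\frac\theta4N_0^d$, since the expectation of the left side is $O(\omega_0N_0^d)$. Then $Y=\mathrm{Ann}(x_0,N_0)\cap G_0$ has at least $\frac\theta4N_0^d$ points, and $(x_0,y)$ is a gap of level $0$ for each $y\in Y$. Given the nearest-neighbor configuration, the expected fraction of $y\in Y$ with $D_m(x_0,y)>(\log m)^{\Delta+\epsilon}$ is at most $F_m$, so by Markov's inequality this fraction exceeds $\frac12$ with probability at most $2F_m$. We obtain at least $\frac\theta8N_0^d\ge c_3m^d$ sites, with $c_3$ depending only on $d$.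
\end{proof}

\section{Proof of Theorem~\ref{thm:super}}\label{sec:proof}

It remains to start the exploration, and this is the role of the planted particle. Fix $\upsilon>0$ and $k_1$ with $\psi(k_1)\le\upsilon$, and let $n$ be such that $\mathcal D_0\subset\Lambda_n$. Fix a nearest-neighbor path from $0$ with $J_n$ steps that covers $\Lambda_n$. During a time interval $[i,i+1]$ within its lifespan, the planted particle, wherever it is at time $i$, begins by following the translate of this path with conditional probability at least $p_n=P(\mathrm{Poisson}(1)\ge J_n)\,c_Q^{J_n}>0$ given its past, because $Q_L\ge Q$. The number $p_n$ does not depend on $L$. Choose an integer $\tau$ with $(1-p_n)^\tau\le\upsilon$. For $L$ large $\ell_o(L)\ge\tau$, so with probability at least $1-\upsilon$ a translate $X+\Lambda_n$ is completely activated by time $\tau$, where $X$ is a function of the planted trajectory.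

The other frogs are independent of this trajectory and their law is invariant under translations of the torus. Conditionally on the trajectory we may therefore apply Proposition~\ref{prop:compare} to the frogs seen from $X$. Part (a) of that proposition rests only on \eqref{eq:time}, which holds whatever else has been activated. Thus, for all $g$ and $a$,
\[
\mathbb P_L^+\big(|\mathcal A(\tau+C_{\mathrm{gen}}g)|\ge a\big)\ge(1-\upsilon)\,\mathbf P\big(|\mathcal B_m(k_1,g)|\ge a\big),\qquad m=\lfloor c_TL\rfloor .
\]
Let $C=C_{\mathrm{gen}}c_T+1$ and $\rho=\min(\frac12,\frac12c_3c_T^d)$, so that $c_3m^d\ge\rho L^d$ for $L$ large.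

For (a) take $g=m$. Then $\tau+C_{\mathrm{gen}}m\le CL$ for $L\ge\tau$, and Proposition~\ref{prop:balls}(a) gives $\liminf_L\mathbb P_L^+(|\mathcal A(CL)|\ge\rho L^d)\ge(1-\upsilon)^2$. For (b) take $g=\lfloor(\log m)^{\Delta+\epsilon/2}\rfloor$. Then $\tau+C_{\mathrm{gen}}g\le(\log L)^{\Delta+\epsilon}$ for $L$ large, and Proposition~\ref{prop:balls}(b) with $\epsilon/2$ gives the same lower bound for $\liminf_L\mathbb P_L^+(|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d)$. The constants $c_T$, $c_3$ and $C_{\mathrm{gen}}$, and hence $C$ and $\rho$, do not depend on $\upsilon$, $k_1$ or $\epsilon$. Letting $\upsilon\downarrow0$ completes the proof. \qed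

\section{Below the critical lifespan}\label{sec:sub}

We prove Theorem~\ref{thm:sub}. The plan is to give a finite-volume criterion for finite expected cluster size and to show that, if the criterion fails for every volume, a slightly larger density produces an infinite cluster. The lifespan is a fixed number $\ell$, and the frogs are no longer split into families. For finite $V\ni o$ let now $C_V=C_V(o)$, $\mu_V=\sum_{x\in C_V}q_x(V)$, and
\[
\phi_\lambda(V)=\lambda\,\mathbf E_\lambda\sum_{x\in C_V}E_x\big[N;\ \text{range}\not\subset V\big].
\]
Given $C_V$, the frogs at $C_V$ that leave $V$ have their original law, so $\phi_\lambda(V)$ is the expected total number of jumps made by these frogs. It plays the role of the mean offspring of a branching process whose individuals are the clusters $C_{x+V}(x)$.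

\begin{lemma}\label{lem:criterion}
Suppose $\phi_\lambda(V)<1$ for some finite $V\ni o$, and let $\chi^*=|V|/(1-\phi_\lambda(V))$. Then $\mathbf E_\lambda|C(o)|\le\chi^*$ on $\mathbb Z^d$. On the torus, the cluster $C_L(o)$ of $o$ satisfies $\mathbf E_\lambda|C_L(o)|\le\chi^*$ as soon as $V\subset W_L$.
\end{lemma}

\begin{proof}
\emph{Torus.} Let $\chi_L=\mathbf E_\lambda|C_L(o)|\le L^d$. Form $C_V$ from the lifts. For each set $F$ the event $\{C_V=F\}$ depends only on the frogs at $F$ that stay in $V$. So given $C_V$ and all frogs at $C_V$, the frogs at other vertices have their original law. Consider a chain from $o$ to a vertex of $C_L(o)\setminus C_V$. After its last vertex in $C_V$ comes a vertex $u\notin C_V$ visited by a frog at $C_V$; the lift of this frog leaves $V$, since otherwise $u\in C_V$. From $u$ on, the chain uses only frogs at vertices outside $C_V$, and the set reachable from $u$ by such frogs has conditional expected size at most $\chi_L$, by translation invariance. The expected number of possible $u$ is at most $\phi_\lambda(V)$. Hence $\chi_L\le|V|+\phi_\lambda(V)\chi_L$, and $\chi_L\le\chi^*$ because $\chi_L<\infty$.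

\emph{Lattice.} To have a finite quantity to start from, fix a finite set $\Lambda$ and let $\chi_\Lambda=\max_{x\in\Lambda}\mathbf E_\lambda|C_\Lambda(x)|\le|\Lambda|$. For $x\in\Lambda$ let $F=C_{\Lambda\cap(x+V)}(x)\subset C_{x+V}(x)$. A chain of frogs staying in $\Lambda$ from $x$ to a vertex outside $F$ leaves $F$ for the last time through a frog at $F$ that stays in $\Lambda$ and leaves $x+V$. Given $F$ these frogs have their original law, so their expected total number of jumps is at most $\lambda\mathbf E_\lambda\sum_{z\in F}E_z[N;\text{range}\not\subset x+V]\le\phi_\lambda(V)$. The rest of the chain starts at some $u\in\Lambda$ and uses frogs outside $F$, which reach on average at most $\chi_\Lambda$ vertices. So $\chi_\Lambda\le|V|+\phi_\lambda(V)\chi_\Lambda$ and $\chi_\Lambda\le\chi^*$. Since chains and ranges are finite, $C_{\Lambda_n}(o)\uparrow C(o)$, and monotone convergence concludes.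
\end{proof}

\begin{example}
Let $V=\{o\}$ and $q=Q(0,0)$. A frog stays in $V$ when all its jumps return to $o$, and $E[Nq^N]=\ell qe^{-\ell(1-q)}$. So $\phi_\lambda(\{o\})=\lambda\ell\,(1-qe^{-\ell(1-q)})\le\lambda\ell$, and the lemma gives $\mathbf E_\lambda|C(o)|\le1/(1-\lambda\ell)$ when $\lambda\ell<1$, a quantitative form of the branching bound of Section~\ref{sec:expect}.
\end{example}

The derivative in $\lambda$ will produce the exit mass $\mu_V$, which counts the frogs that leave, whereas $\phi_\lambda(V)$ counts their jumps. The two are comparable, again because the bounds in \eqref{eq:tails} match.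

\begin{lemma}\label{lem:jumps}
There is $C_*$ such that $E_x[N;\text{range}\not\subset V]\le C_*q_x(V)$ for all finite $V\ni x$.
\end{lemma}

\begin{proof}
Let $y\ne x$. If $X_j=y$, one of the first $j$ jumps has length at least $|x-y|/j$. Given the other $j-1$ jumps, this jump must equal one specific vector of at least that length, so $P_x(X_j=y)\le jC_Q(j/|x-y|)^{d+\alpha}$ for the discrete-time walk. With $\Sigma=\sum_{y\notin V}|x-y|^{-d-\alpha}$ we get
\[
E_x[N;\text{range}\not\subset V]\le\sum_{n\ge1}nP(N=n)\sum_{j\le n}\sum_{y\notin V}P_x(X_j=y)\le C_QE[N^{3+d+\alpha}]\,\Sigma ,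
\]
while the first jump alone gives $q_x(V)\ge(1-e^{-\ell})c_Q\Sigma$.
\end{proof}

\begin{lemma}\label{lem:russo}
If $\phi_\lambda(V)\ge1$ for all finite $V\ni o$, then $\mathbf P_{\lambda_1}(|C(o)|=\infty)>0$ for every $\lambda_1>\lambda$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:jumps}, and since $C_V$ increases with the density, $\mathbf E_{\lambda'}\mu_V\ge c_4:=1/(\lambda C_*)$ for all finite $V\ni o$ and $\lambda'\ge\lambda$. Let $f_n(\lambda')=\mathbf P_{\lambda'}(G_n)$ with $G_n=\{C(o)\not\subset\Lambda_n\}$.

\emph{Russo's formula.} The event $G_n$ depends only on the frogs at $\Lambda_n$, and on each of them only through its \emph{type}: its start, the trace of its range on $\Lambda_n$, and whether it leaves $\Lambda_n$. There are finitely many types $\mathsf t$, with independent Poisson$(\lambda'w_{\mathsf t})$ counts, where $w_{\mathsf t}$ is the probability of the type under $P_x$. If $Z$ is Poisson$(a)$ and $h$ is bounded, then $\frac{d}{da}Eh(Z)=E[h(Z+1)-h(Z)]$. By the chain rule and because $G_n$ is increasing,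
\[
f_n'(\lambda')=\sum_{\mathsf t}w_{\mathsf t}\,\mathbf P_{\lambda'}\big(G_n\text{ fails, and occurs after adding one frog of type }\mathsf t\big).
\]

\emph{The trapped set.} Let $\mathcal S$ be the set of $z\in\Lambda_n$ with $C(z)\subset\Lambda_n$, so that $G_n^c=\{o\in\mathcal S\}$. For $V\subset\Lambda_n$, the event $\{\mathcal S=V\}$ occurs if and only if no frog at $V$ leaves $V$ and every $z\in\Lambda_n\setminus V$ reaches $\Lambda_n^c$ by a chain through $\Lambda_n\setminus V$. Indeed, every vertex visited by a frog at $\mathcal S$ is in $\mathcal S$, and a chain stopped at its first exit from $\Lambda_n$ does not meet $\mathcal S$; conversely, the two conditions give $V\subset\mathcal S$ and $\mathcal S\subset V$ respectively. Neither condition involves the frogs at $V$ that stay in $V$, so $\{\mathcal S=V\}$ is independent of $C_V$. On $\{\mathcal S=V\}$ with $o\in V$, adding a frog at $x\in C_V$ that leaves $V$ makes $G_n$ occur, because it visits $\Lambda_n^c$ or a vertex of $\Lambda_n\setminus V$. Whether a frog leaves $V$ is determined by its type. Therefore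
\[
f_n'(\lambda')\ge\sum_{V\ni o}\mathbf P_{\lambda'}(\mathcal S=V)\,\mathbf E_{\lambda'}\mu_V\ge c_4\big(1-f_n(\lambda')\big)\qquad(\lambda'\ge\lambda).
\]
So $(1-f_n(\lambda'))e^{c_4\lambda'}$ is nonincreasing, and $f_n(\lambda_1)\ge1-e^{-c_4(\lambda_1-\lambda)}$ for all $n$. The events $G_n$ decrease to $\{|C(o)|=\infty\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
Let $\ell<\ell''<\ell_c(\lambda,Q)$ and $\lambda_1=\lambda\frac{1-e^{-\ell''}}{1-e^{-\ell}}>\lambda$. The model $(\lambda,\ell'')$ dies out almost surely, so its cluster $C(o)$ is finite by Lemma~\ref{lem:survival}. By Lemma~\ref{lem:trade} it dominates the model $(\lambda_1,\ell)$, so $\mathbf P_{\lambda_1}(|C(o)|=\infty)=0$ at lifespan $\ell$. By Lemma~\ref{lem:russo} there is a finite $V\ni o$ with $\phi_\lambda(V)<1$, and Lemma~\ref{lem:criterion} gives $\mathbf E_\lambda|C(o)|\le\chi^*$, which is the first assertion.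

On the torus, $\mathcal A(t)$ is contained in the union of the clusters $C_L(u)$ over the vertices $u$ visited by the planted particle up to time $t$, including $o$. The planted trajectory is independent of the other frogs and visits on average at most $1+\min(t,\ell_o)$ vertices. By Lemma~\ref{lem:criterion} and translation invariance, for $L$ large,
\[
\mathbb E_L^+|\mathcal A(t_L)|\le\big(1+\min(t_L,\ell_o)\big)\chi^*=o(L^d).
\]
Markov's inequality gives the last assertion, and $CL=o(L^d)$ because $d\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHS} Omer Angel, Jonathan Hermon, Yuliang Shi, \emph{The Heavy-tailed Frog Model}, arXiv:2608.00399 (2026).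

\bibitem{AP} Antal and Pisztora, Ann. Probab. 24 (1996).

\bibitem{CCGKS} Chayes, Chayes, Grimmett, Kesten and Schonmann, Ann. Probab. 17 (1989).

\bibitem{Gri} Grimmett, \emph{Percolation}, 2nd ed.

\bibitem{GM} Grimmett and Marstrand, Proc. R. Soc. A 430 (1990).

\end{thebibliography}
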